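# Tempered spherical varieties over local fields and the parabolic $P_X$

## 1. Spherical varieties, eigenmeasures, weak containment, and $P_X$

Throughout, $k$ is a local field of characteristic zero and $|\cdot|$ is its normalized absolute value, so that $d(ay)=|a|\,dy$ for Haar measure on $k$. On $k=\mathbb C$ this is the square of the usual absolute value, which we denote $|\cdot|_\infty$. Two facts are used repeatedly: $|y|^\beta$ is integrable near $0\in k$ if and only if $\beta>-1$, and $\{y:|y|\le r\}$ has measure between $c_1r$ and $c_2r$ for constants $c_1,c_2>0$. Let $G$ be a connected reductive group over $k$. Groups act on the left, and Lie algebras are $\mathfrak g,\mathfrak b,\dots$.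

**Definition 1 (quasi-split).** $G$ is quasi-split if it has a Borel subgroup $B$ defined over $k$.

Example: $GL_n$ and $SL_n$, with $B$ the upper triangular matrices. The units of a noncommutative central division algebra over $k$ form a group that is not quasi-split, since it has no proper parabolic $k$-subgroup.

**Definition 2 (spherical variety).** A spherical $G$-variety is a normal $G$-variety $X$ over $k$ on which a Borel subgroup of $G$ (over $\bar k$) has an open orbit. Its open $G$-orbit is $X^\bullet$. We always assume $X^\bullet(k)\ne\emptyset$.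

*Example A.* $GL_n$ acts on $X=\mathbb A^n$, with $X^\bullet=\mathbb A^n\smallsetminus\{0\}$ when $n\ge2$. For $b\in B$ we have $(bx)_n=b_{nn}x_n$, and every $x$ with $x_n\neq0$ is $be_n$ for some $b\in B$ with last column $x$. So the open $B$-orbit is $\{x_n\ne0\}$.

*Example B.* $SL_2$ acts on the pairs $(p,q)$ of distinct points of $\mathbb P^1$. The group $B$ fixes $\infty=[1:0]$ and acts on the affine line by $x\mapsto a^2x+ab$. Over $\bar k$ it is transitive on pairs of distinct finite points, so these pairs form the open $B$-orbit. The stabilizer of the base point $(1,-1)$ is the split torus of matrices $\begin{pmatrix}a&b\\b&a\end{pmatrix}$ with $a^2-b^2=1$.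

**Definition 3 (eigenmeasure and $L^2(X)$).** Fix a Radon measure $\mu$ of full support on $X^\bullet(k)$ with $d\mu(gx)=\chi(g)\,d\mu(x)$, where $\chi:G(k)\to\mathbb R_{>0}$ is a continuous homomorphism. Then $L^2(X)$ is the space $L^2(X^\bullet(k),\mu)$ with the unitary action
$$(\pi(g)f)(x)=\chi(g)^{-1/2}f(g^{-1}x).$$

Note that $\pi(g)$ preserves nonnegative functions, and that $\chi=1$ on every compact subgroup. In Example A, Lebesgue measure is an eigenmeasure with $\chi(g)=|\det g|$. An eigenmeasure is a hypothesis and not automatic. On $\mathbb P^1(k)$ under $SL_2(k)$ there is none: $SL_2(k)$ is perfect, so $\chi=1$; invariance under translations forces $\mu$ to be $c\,dx$ on $k\subset\mathbb P^1(k)$; the maps $x\mapsto a^2x$ then force $c=0$, and the support is not full.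

**Definition 4 (weak containment, tempered dual).** For unitary representations of a locally compact group $J$, we write $\pi\prec\sigma$ if $\|\pi(\varphi)\|\le\|\sigma(\varphi)\|$ for all $\varphi\in C_c(J)$ (hence for all $\varphi\in L^1(J)$). Let $\lambda_J$ be the regular representation on $L^2(J)$. $\mathrm{Temp}(G)$ is the set of irreducible unitary representations of $G(k)$ weakly contained in $\lambda_G=\lambda_{G(k)}$; it is closed.

Textbook facts on $\prec$: it passes to direct sums; $\pi\prec\sigma$ implies $\pi\otimes\tau\prec\sigma\otimes\tau$; unitary induction from closed subgroups preserves it, and $\mathrm{Ind}_J^G\lambda_J=\lambda_G$; if $J$ is amenable then $1\prec\lambda_J$. Example: for $J=\mathbb R$, the trivial representation is weakly contained in $L^2(\mathbb R)$ without being a subrepresentation, since $|\int\varphi|=|\hat\varphi(0)|\le\sup|\hat\varphi|=\|\lambda(\varphi)\|$.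

**Definition 5 (tempered $X$).** $X$ is tempered if the support of the Plancherel measure of $L^2(X)$ is contained in $\mathrm{Temp}(G)$.

Since $G(k)$ is of type I, this means $\pi=L^2(X)\prec\lambda_G$. Indeed, the irreducible representations in the support are weakly contained in $\pi$. Conversely $\|\pi(\varphi)\|$ is the essential supremum of the norms $\|\sigma(\varphi)\|$ over the irreducible constituents $\sigma$. Example: if $G$ is a torus, $G(k)$ is amenable, so $\pi=\pi\otimes1\prec\pi\otimes\lambda_G$, and the latter is a multiple of $\lambda_G$. So every $X$ is tempered.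

**Definition 6 (the parabolic $P_X$).** Let $G$ be quasi-split, with $B$ fixed. Let $\mathring X$ be the open $B$-orbit and $P_X=\{g\in G:g\mathring X=\mathring X\}$. It is a parabolic subgroup containing $B$.

In Example A, $P_X$ is the stabilizer of the hyperplane $x_n=0$, a parabolic of type $(n-1,1)$. Thus $P_X=B$ for $n\le2$ and $P_X\ne B$ for $n\ge3$. In Example B the complement of $\mathring X$ is $\{p=\infty\}\cup\{q=\infty\}$, so $g\in P_X$ must fix $\infty$, and $P_X=B$. If $X$ is a point, $P_X=G$.

**Rational points.** $X^\bullet$ is smooth and geometrically irreducible. $\mathring X$ is the unique open $B$-orbit, so it is Galois stable and defined over $k$. It meets the dense open set $X^\bullet$, hence lies in it. In characteristic $0$ orbit maps are submersive, so each $G(k)$-orbit $O\subset X^\bullet(k)$ is open in $X^\bullet(k)$, hence Zariski dense, hence meets $\mathring X$. In particular $\mathring X(k)\neq\emptyset$. Also $P_X$ is defined over $k$.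

## 2. Temperedness against the condition $P_X=B$

Does the purely algebraic condition $P_X=B$ decide whether $L^2(X)$ is tempered? That it does is stated as a conjecture in Raphaël Beuzart-Plessis, "Introduction to the relative Langlands program", arXiv:2509.18062 (2025). The answer is yes.

**Theorem.** Let $G$ be quasi-split and $X$ a spherical $G$-variety with $X^\bullet(k)\neq\emptyset$, with an eigenmeasure as in Definition 3. Then $X$ is tempered if and only if $P_X=B$.

The rest of the notes prove this. We first set up a way to recognize temperedness from the decay of matrix coefficients, then test examples.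

## 3. Decay of matrix coefficients and Harish-Chandra's $\Xi$

**Notation.** Let $T$ be a maximal $k$-torus of $B$, $A$ its maximal split subtorus, $N=R_u(B)$. The maximal $k$-tori of $B$ are the Levi $k$-subgroups of $B$; they are $N(k)$-conjugate, and one of them is $Z_G(A')$ for a maximal split torus $A'$ of $G$. Hence, whichever $T$ we choose, $A$ is a maximal split torus of $G$ and $T=Z_G(A)$. This freedom will be used in Section 9.

Let $\mathfrak a=X_*(A)\otimes\mathbb R$; restriction identifies $X^*(T)_k\otimes\mathbb R$ with $\mathfrak a^*$. Define $H_T:T(k)\to\mathfrak a$ by $\langle\theta,H_T(t)\rangle=\log|\theta(t)|$; its kernel is compact. Put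
$$\delta(b)=|\det\mathrm{Ad}(b)|_{\mathfrak n}|\quad(b\in B(k)),\qquad T^+=\{t\in T(k):\langle\alpha,H_T(t)\rangle\ge0\text{ for all roots }\alpha\text{ of }A\text{ in }\mathfrak n\}.$$
Then $\delta(t)=e^{2\rho(H_T(t))}$, with $2\rho$ the sum of the roots of $A$ in $\mathfrak n$ with multiplicity. Let $K$ be a good maximal compact subgroup relative to $A$, so that $G(k)=B(k)K=KT^+K$; its Haar measure has mass $1$. For archimedean $k$ and $H\in\mathfrak a$, let $e^H$ be the element of the real split part of $A(k)$ with $H_T(e^H)=H$.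

Let $v(bk)=\delta(b)^{1/2}$ and $\Xi(g)=\int_Kv(kg)\,dk$. Standard facts (Harish-Chandra; in the $p$-adic case see Waldspurger, *La formule de Plancherel*, I.1, II.1):

* $\Xi(g)=\Xi(g^{-1})$;
* $\Xi(g_1gg_2)\le C\,\Xi(g)$ for $g_1,g_2$ in a fixed compact set;
* $\Xi(t)\le C\delta(t)^{-1/2}(1+\sigma(t))^D$ on $T^+$, with $\sigma$ the usual logarithmic height;
* for $p$-adic $k$, $\mathrm{vol}(KtK)\le C\delta(t)$ for $t\in T^+$; for archimedean $k$, Haar measure in the coordinates $K\exp(\mathfrak a^+)K$ has density $c\prod_\alpha|\sinh|^{m_\alpha}$ over the positive real roots, which is $\le C\delta$.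

Finally let $G^1$ be the intersection of the kernels of all continuous homomorphisms $G(k)\to\mathbb R_{>0}$. It is closed and normal in a unimodular group, hence unimodular; it contains $K$; $G(k)/G^1$ is abelian; and $G^1=K(T^+\cap G^1)K$.

*Example.* For $GL_n$: $T^+$ is $|t_1|\ge\dots\ge|t_n|$, $\delta(t)=\prod_{i<j}|t_i/t_j|$, $G^1=\{|\det g|=1\}$, and for $p$-adic $k$ we may take $K=GL_n(\mathcal O)$.

**Lemma 1.** If $\pi\prec\lambda_G$ and $F$ is a $K$-fixed vector, then $|\langle\pi(g)F,F\rangle|\le\Xi(g)\|F\|^2$.

*Proof.* Let $m$ be the $K$-bi-invariant probability measure on $KgK$. As $F$ is $K$-fixed, $\langle\pi(g)F,F\rangle=\langle\pi(m)F,F\rangle$, so it suffices to bound $\|\pi(m)\|$.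

**Step 1: compare with the regular representation.** Take an approximate identity $\phi_n\ge0$ in $C_c(G(k))$ of integral $1$. Then $\pi(\phi_n*m)=\pi(\phi_n)\pi(m)\to\pi(m)$ strongly and $\|\pi(\phi_n*m)\|\le\|\lambda(\phi_n*m)\|\le\|\lambda(m)\|$. Hence $\|\pi(m)\|\le\|\lambda(m)\|=\|R(m)\|$, where $R(m)f(x)=\int f(xy)\,dm(y)$ is the right regular action.

**Step 2: find a positive eigenfunction.** $R(m)v$ is right $K$-invariant and transforms on the left under $B(k)$ like $v$, so it is a multiple of $v$; evaluating at $1$, $R(m)v=\Xi(g)v$. In the same way $\int v(xy^{-1})\,dm(y)=\Xi(g^{-1})v(x)=\Xi(g)v(x)$.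

**Step 3: Schur's test.** By Cauchy–Schwarz,
$$|R(m)f(x)|^2\le\int v(xy)\,dm(y)\int\frac{|f(xy)|^2}{v(xy)}\,dm(y)=\Xi(g)\,v(x)\int\frac{|f(xy)|^2}{v(xy)}\,dm(y).$$
Integrate over $x$ and replace $x$ by $xy^{-1}$: $\|R(m)f\|^2\le\Xi(g)\int\frac{|f(x)|^2}{v(x)}\int v(xy^{-1})\,dm(y)\,dx=\Xi(g)^2\|f\|^2$. $\square$

The next lemma is the converse tool.

**Lemma 2.** Let $\pi$ be a unitary representation of $G(k)$. Suppose that for a dense set of vectors $f$, for every $0<s<\frac12$ there is $C_{f,s}$ with
$$|\langle\pi(k_1tk_2)f,f\rangle|\le C_{f,s}\,\delta(t)^{-s}\qquad(t\in T^+\cap G^1,\ k_1,k_2\in K).$$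
Then $\pi\prec\lambda_G$.

*Proof.* Write $c_f(g)=\langle\pi(g)f,f\rangle$ for $f$ in the dense set.

**Step 1: $c_f\in L^p(G^1)$ for every $p>2$.** If $\theta$ is a $k$-rational character of $G$, then $|\theta|=1$ on $G^1$. So $H_T(T(k)\cap G^1)$ lies in the subspace $\mathfrak a^G\subset\mathfrak a$ killed by these characters. The simple relative roots form a basis of $(\mathfrak a^G)^*$, and $2\rho$ is a combination of them on $\mathfrak a^G$ with strictly positive coefficients. On the cone $\mathfrak a^{G,+}$ where they are all $\ge0$, this gives $2\rho(H)\ge c\|H\|$ with $c>0$. Given $p>2$, choose $s<\frac12$ with $sp>1$.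

If $k$ is $p$-adic, $G^1\supset K$ is open and is a union of double cosets $KtK$, $t\in T^+\cap G^1$. The image of $H_T$ is a lattice, and $T(k)\cap K$ has finite index in the compact group $\ker H_T$, so boundedly many double cosets share the same $H=H_T(t)$. Hence
$$\int_{G^1}|c_f|^p\,dg\le C\sum_He^{(1-sp)2\rho(H)}<\infty,$$
over lattice points in $\mathfrak a^{G,+}$.

If $k$ is archimedean, let $A_G^0$ be the identity component of the real split part of the center. Write $\mathfrak a=\mathfrak a_G\oplus\mathfrak a^G$ with $e^{\mathfrak a_G}=A_G^0$. The group $e^{\mathfrak a^G}$ lies in the commutator subgroup, hence in $G^1$, and so does $K$. Thus $G(k)=G^1A_G^0$. Since the $|\theta|$ separate points of $A_G^0$, the product is direct: $G(k)=G^1\times A_G^0$. The integration formula of $G(k)$ therefore restricts to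
$$\int_{G^1}\phi=c\int_K\int_{\mathfrak a^{G,+}}\int_K\phi(k_1e^Hk_2)\prod_\alpha|\sinh|^{m_\alpha},$$
and $\int_{G^1}|c_f|^p\le C\int_{\mathfrak a^{G,+}}e^{(1-sp)2\rho(H)}\,dH<\infty$.

**Step 2: from almost-$L^2$ coefficients to weak containment on $G^1$ (the Cowling–Haagerup–Howe argument).** Let $\varphi\in C_c(G^1)$ and $\psi=\varphi^**\varphi$, so $\pi(\psi)=\pi(\varphi)^*\pi(\varphi)\ge0$. Let $Q$ be a compact symmetric neighborhood of $1$ in $G^1$ containing $\mathrm{supp}\,\psi$. There is a finite set $E$ with $Q^2\subset EQ$; then $Q^{n+1}\subset E^nQ$ by induction, so $|Q^n|\le C^n$ with $C$ depending only on $Q$. The function $\psi^{*n}$ is supported in $Q^n$. With $1/p+1/q=1$, Hölder's inequality twice gives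
$$\langle\pi(\psi)^nf,f\rangle\le\|\psi^{*n}\|_q\|c_f\|_p\le|Q^n|^{\frac12-\frac1p}\|\psi^{*n}\|_2\|c_f\|_p\le C^{n(\frac12-\frac1p)}\|\lambda_{G^1}(\psi)\|^{n-1}\|\psi\|_2\|c_f\|_p .$$
Take $n$-th roots. As $n\to\infty$ the left side tends to the top of the support of the spectral measure of $\pi(\psi)$ at $f$, so this top is at most $C^{\frac12-\frac1p}\|\lambda_{G^1}(\psi)\|$. Now let $p\to2$: the spectral measure at $f$ is supported in $[0,\|\lambda_{G^1}(\psi)\|]$. The vectors with this property form a closed subspace (the range of a spectral projection), and it contains a dense set. So $\|\pi(\psi)\|\le\|\lambda_{G^1}(\psi)\|$, i.e. $\|\pi(\varphi)\|\le\|\lambda_{G^1}(\varphi)\|$, and $\pi|_{G^1}\prec\lambda_{G^1}$.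

**Step 3: return to $G(k)$.** Inducing, $\pi\otimes L^2(G(k)/G^1)=\mathrm{Ind}(\pi|_{G^1})\prec\lambda_G$. As $G(k)/G^1$ is abelian, hence amenable, $1\prec L^2(G(k)/G^1)$; tensoring with $\pi$ gives $\pi\prec\pi\otimes L^2(G(k)/G^1)\prec\lambda_G$. $\square$

So the Theorem is about one number: do the coefficients decay like $\delta(t)^{-1/2}$, up to an arbitrarily small loss in the exponent?

## 4. A point, the space $k^n$, and $SL_2$ modulo a torus

**A point.** Here $P_X=G$, which equals $B$ only if $G$ is a torus. The representation is trivial, with coefficient $1$. If $G$ is not a torus it has relative roots (being quasi-split), so there is a $B$-dominant cocharacter $\lambda$ of $A$ with $\delta(\lambda(t))\to\infty$ as $|t|\to\infty$; then $\Xi(\lambda(t))\to0$ and Lemma 1 fails. So a point is tempered exactly when $G$ is a torus. In particular $SL_2(k)$ is not amenable.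

**The space $k^n$ under $GL_n(k)$, $n\ge2$, with $k$ $p$-adic.** Let $\Omega=\mathcal O^n$, so that $1_\Omega$ is fixed by $K=GL_n(\mathcal O)$. For $a=\mathrm{diag}(t,1,\dots,1,t^{-1})$ with $|t|\geq1$, $\chi(a)=1$ and
$$\langle\pi(a)1_\Omega,1_\Omega\rangle=\mu(a\Omega\cap\Omega)=|t|^{-1},$$
since the only loss is in the last coordinate. On the other side, the roots with $i=1$ or $j=n$ give $\delta(a)=|t|^{2+2(n-2)}=|t|^{2(n-1)}$, so $\Xi(a)\le C|t|^{-(n-1)}(1+\log|t|)^D$. For $n\ge3$ Lemma 1 is violated and $L^2(k^n)$ is not tempered. For $n=2$ the coefficient is exactly $\delta(a)^{-1/2}$. This matches $P_X=B$ if and only if $n\le2$.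

The reason for the failure is visible. The vector $x_0=e_n$ is fixed by the subgroup $SL_{n-1}$ of the Levi $GL_{n-1}\times GL_1$ of $P_X$, and the roots of that subgroup enlarge $\delta$ without making the coefficient smaller.

**Example B.** The stabilizer $H(k)$ of a point is a torus, hence amenable. For an open orbit $O=G(k)/H(k)$, $L^2(O)$ is the unitarily induced representation $\mathrm{Ind}_{H(k)}^{G(k)}1$, whichever quasi-invariant measure is used. So $L^2(O)\prec\mathrm{Ind}\,\lambda_{H(k)}=\lambda_G$, and $X$ is tempered, in agreement with $P_X=B$.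

## 5. Amenable stabilizers, compact support in $\mathring X$, and the boundary

The implication "tempered $\Rightarrow P_X=B$" will follow the $k^n$ computation. For the converse, the first thing to try is the argument of Example B: if all stabilizers $H(k)$ are amenable, $X$ is tempered. This stops when $P_X=B$ but $H(k)$ is not amenable. Take $SL_2\times SL_2$ acting on $SL_2$ by $(g_1,g_2)\cdot x=g_1xg_2^{-1}$, with Borel subgroup $B\times B^-$ and open orbit $BB^-$. A parabolic subgroup containing $B\times B^-$ is a product; if its first factor were $SL_2$, then $SL_2\cdot BB^-=SL_2$ would equal $BB^-$, which is false, and likewise for the second factor. So $P_X=B\times B^-$ is the Borel subgroup, while $H(k)\cong SL_2(k)$ is not amenable.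

The second thing to try is a direct bound of the coefficients, working inside $\mathring X$, where the action is simple. Take $k^2$ under $GL_2(k)$, and $f$ supported in $\Omega_1=\{|x_1|\le1,\ \varepsilon\le|x_2|\le1\}\subset\mathring X(k)$. For $t=\mathrm{diag}(\tau,\tau^{-1})$ with $|\tau|>1/\varepsilon$ we have $t\Omega_1\cap\Omega_1=\emptyset$: the coefficient is zero, far better than needed. But Lemma 2 asks for $\langle\pi(k_1tk_2)f,f\rangle$, and $K$ moves the support of $f$ across the line $x_2=0$. For the $K$-stable set $\mathcal O^2$ the coefficient is $|\tau|^{-1}$, all of it coming from a strip around that line. So the whole difficulty sits at the boundary $X^\bullet\smallsetminus\mathring X$.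

In this example the boundary can be measured. Put $w(x)=|x_2|^2$. Then $w(tx)=\chi(t)\delta(t)^{-1}w(x)$, because $|t_1t_2|\cdot|t_2/t_1|=|t_2|^2$. If $\chi(t)=1$ and $x\in t\Omega\cap\Omega$, then $\delta(t)w(x)=w(t^{-1}x)\le\max_\Omega w$. So
$$t\Omega\cap\Omega\subset\{x\in\Omega:w(x)\le C_1\delta(t)^{-1}\},$$
and everything reduces to the volume of a sublevel set of $w$. If $w^{-s}$ is locally integrable, that volume is $O(\delta(t)^{-s})$. Here $w^{-s}=|x_2|^{-2s}$ is locally integrable exactly for $s<\frac12$, which is what Lemma 2 wants.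

The plan for "$P_X=B\Rightarrow$ tempered" is therefore: construct $w$ in general, and prove that $w^{-s}$ is locally integrable for all $s<\frac12$, including at the worst singular points of the boundary. Both halves of the Theorem need the structure of $\mathring X$, which comes first.

## 6. The local structure of $\mathring X$

**Lemma 3.** Let $x_0\in\mathring X(k)$, $H=G_{x_0}$, $P=P_X=\{g:gBH=BH\}$, $U=R_u(P)$. There is a Levi $k$-subgroup $L$ of $P$ with $P\cap H=L\cap H\supset[L,L]$.

*Example.* For $GL_n$ on $\mathbb A^n$ with $x_0=e_n$: $P$ consists of the matrices with last row $(0,\dots,0,*)$, $H$ of those with last column $e_n$, so $P\cap H=GL_{n-1}\times1$ is contained in $L=GL_{n-1}\times GL_1$ and contains $[L,L]=SL_{n-1}\times 1$. The function $f$ of Step 1 below can be taken to be $f(g)=g_{nn}$.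

*Proof.*

**Step 1: a function on $G$ vanishing exactly off $BH$.** First, $\mathring X=B/(B\cap H)$ is affine. Work over $\bar k$, put $R=B\cap H$ and $R_u=R\cap N$. The quotient $N/R_u$ is an orbit of a unipotent group in an affine variety (the group $R_u$ has no nontrivial characters, so it is the stabilizer of a vector in some representation), and such orbits are closed; so $N/R_u$ is affine, and so is $B/R_u\cong T\times N/R_u$. Finally $B/R$ is the quotient of $B/R_u$ by the free action of $R/R_u\subset B/N$, a diagonalizable and hence linearly reductive group, so it is affine.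

The complement of a dense affine open subset of a smooth variety is empty or of pure codimension $1$. Hence $D=G\smallsetminus BH$ (reduced) is a divisor, possibly $0$, defined over $k$, stable under $P$ on the left and $H$ on the right. Since $\mathrm{Pic}(G_{\bar k})$ is finite, some $f\in\bar k[G]$ has $\mathrm{div}f=mD$ with $m\ge1$. Replacing $f$ by the product of its Galois conjugates, we may take $f\in k[G]$.

**Step 2: $f$ is an eigenfunction of $P\times H$.** By Rosenlicht's theorem, the units on a connected algebraic group over $\bar k$ are constants times characters. For $p\in P$, $h\in H$, the function $g\mapsto f(p^{-1}gh)$ has divisor $mD$, so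
$$f(p^{-1}gh)=c(p,h)\,\theta_{p,h}(g)\,f(g),\qquad\theta_{p,h}\in X^*(G_{\bar k}).$$
Translating a character multiplies it by a constant, so $(p,h)\mapsto\theta_{p,h}$ is a homomorphism. On the connected group $(P\times H)^0\times G$ the function $f(p^{-1}gh)/f(g)$ is a unit: the automorphism $(p,h,g)\mapsto(p,h,p^{-1}gh)$ preserves the reduced divisor $(P\times H)^0\times D$, all of whose components occur with multiplicity $m$. So it is a constant times a character of $(P\times H)^0$ times a character of $G$. At $(p,h)=(1,1)$ it is $1$, so the character of $G$ is trivial, and $\theta=1$ on $(P\times H)^0$. Thus $\theta$ has finite image in the torsion-free group $X^*(G_{\bar k})$ and is trivial. Therefore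
$$f(p^{-1}g)=\chi_f(p)f(g),\qquad f(gh)=\nu(h)f(g)$$
for characters $\chi_f$ of $P$ and $\nu$ of $H$. Conversely, a $g$ whose left translation preserves the line $\bar kf$ preserves $D$, hence $BH$, hence lies in $P$. So the stabilizer of the line $\bar kf$ is exactly $P$.

**Step 3: $\langle\chi_f,\alpha^\vee\rangle\ne0$ for every root $\alpha$ in $\mathfrak u$.** This non-vanishing will produce the Levi. Work over $\bar k$, let $L'$ be a Levi subgroup of $P$, $T'$ a maximal torus of $L'$, and $\alpha$ a root of $T'$ in $\mathfrak u$. In the finite-dimensional module spanned by the left translates of $f$, $e_\alpha f=0$, since the unipotent group $U$ acts on the line $\bar kf$ trivially, and $\alpha^\vee$ acts on $f$ by $\langle\chi_f,\alpha^\vee\rangle$. If this number were $0$, then $f$ would be fixed by the image of $SL_2$ attached to $\alpha$, so the root subgroup of $-\alpha$ would lie in $P$. But $-\alpha$ is not a root of $P$ when $\alpha$ is a root in $\mathfrak u$.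

**Step 4: an invariant form.** Fix a faithful representation $V$ of $G$ over $k$ and put $\langle x,y\rangle=\mathrm{tr}_V(xy)$. We claim it is nondegenerate on the Lie algebra $\mathfrak r$ of every reductive algebraic subgroup. Its radical $\mathfrak j$ on $\mathfrak r$ is an ideal on which the trace form vanishes, so $\mathfrak j$ is solvable by Cartan's criterion, hence central in $\mathfrak r$. The center $\mathfrak z$ of $\mathfrak r$ is the Lie algebra of a torus $Z$, and on the rational structure $X_*(Z_{\bar k})\otimes\mathbb Q$ the form is $\sum(\text{weight})^2$, positive definite as $V$ is faithful. So the form is nondegenerate on $\mathfrak z$, and $\mathfrak j=0$.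

The form is $G$-invariant and pairs the root space of $\alpha$ only with that of $-\alpha$. It follows that $\mathfrak p^\perp=\mathfrak u$. By the same argument inside a reductive subalgebra, the orthogonal of a Borel subalgebra is its nilradical.

**Step 5: the Levi subgroup $L$ as a stabilizer.** For $g\in BH$ define $\psi(g)\in\mathfrak g^*\cong\mathfrak g$ by
$$\psi(g)(\xi)=\frac{d}{dt}\Big|_0\frac{f(\exp(-t\xi)g)}{f(g)}.$$
From Step 2: $\psi(gh)=\psi(g)$ for $h\in H$; $\psi(pg)=\mathrm{Ad}(p)\psi(g)$ for $p\in P$, because $\exp(-t\xi)p=p\exp(-t\,\mathrm{Ad}(p)^{-1}\xi)$; and $\psi(g)|_{\mathfrak p}=d\chi_f$. So $\psi$ induces a $P$-equivariant $k$-morphism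
$$\mathring X\to\mathcal A=\{\lambda\in\mathfrak g^*:\lambda|_{\mathfrak p}=d\chi_f\}.$$
We show that $P$-stabilizers in $\mathcal A$ are Levi subgroups. With $L',T'$ as in Step 3, let $\zeta\in\mathfrak l'$ represent $d\chi_f|_{\mathfrak l'}$. As $d\chi_f$ is $L'$-invariant, $L'$ fixes $\zeta$, so $\zeta\in\mathfrak z(\mathfrak l')\subset\mathfrak t'$. Since $\langle\zeta,\mathfrak u\rangle=0=d\chi_f(\mathfrak u)$, $\zeta\in\mathcal A$ and $\mathcal A=\zeta+\mathfrak p^\perp=\zeta+\mathfrak u$. For a root $\alpha$ in $\mathfrak u$,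
$$\alpha(\zeta)\langle e_\alpha,e_{-\alpha}\rangle=\langle\zeta,[e_\alpha,e_{-\alpha}]\rangle=d\chi_f([e_\alpha,e_{-\alpha}])$$
is a nonzero multiple of $\langle\chi_f,\alpha^\vee\rangle$, hence nonzero by Step 3. So $\mathrm{ad}\,\zeta$ is invertible on $\mathfrak u$ and $\mathfrak u_\zeta=0$. The stabilizer $U_\zeta$ is trivial, because unipotent groups in characteristic $0$ are connected. The orbit $U\zeta\subset\zeta+\mathfrak u$ is closed and of full dimension, so it is everything: $U$ acts simply transitively on $\mathcal A$. Since $P=UL'$ and $L'$ fixes $\zeta$, $P_\zeta=L'$. Every point of $\mathcal A$ is a $U$-translate of $\zeta$, so its stabilizer in $P$ is a conjugate of $L'$.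

Put $L=P_{\psi(1)}$, a Levi subgroup of $P$. It is defined over $k$ because $\psi(1)$ is $k$-rational. If $h\in P\cap H$, then $\mathrm{Ad}(h)\psi(1)=\psi(h)=\psi(1)$, so $h\in L$. Hence $P\cap H=L\cap H$.

**Step 6: $M=(L\cap H)^0$ is transitive on the flag variety of $L$.** Since $P\subset BH$ and $B\subset P$, $P=B(P\cap H)=B(L\cap H)$. Write $B=UB_L$ with $B_L=B\cap L$. If $l=ub_Lh$ with $l\in L$, $h\in L\cap H$, then $u\in U\cap L=1$. So $L=B_L(L\cap H)$, and $L\cap H$ is transitive on the connected variety $L/B_L$. The finitely many $M$-orbits there are permuted transitively by $L\cap H$, so they are all open, and there is only one. So every Borel subgroup of $L$ is $M$-conjugate to $B_L$, and $\mathfrak l=\mathfrak m+\mathfrak b'$ for every Borel subalgebra $\mathfrak b'$ of $\mathfrak l$. Taking orthogonals in $\mathfrak l$, $\mathfrak m^\perp$ meets the nilradical of every Borel subalgebra trivially. Every nilpotent element of $\mathfrak l$ lies in such a nilradical, so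
$$\mathfrak m^\perp\text{ contains no nonzero nilpotent element.}\tag{1}$$

**Step 7: $[L,L]\subset H$.** First, $M$ is reductive. The space $V$ has a filtration by $M$-submodules on whose graded pieces $R_u(M)$ acts trivially. If $x\in\mathrm{Lie}\,R_u(M)$ and $y\in\mathfrak m$, then $x$ lowers the filtration and $y$ preserves it, so $xy$ is nilpotent and $\langle x,y\rangle=0$. So $\mathrm{Lie}\,R_u(M)\subset\mathfrak m^\perp$ consists of nilpotents and is $0$ by (1).

By Step 4, $\mathfrak l=\mathfrak m\oplus\mathfrak m^\perp$. A vector in $\mathfrak m^\perp$ of nonzero weight for a torus of $M$ shifts the weight spaces of $V$, so it is nilpotent, so it is $0$. Thus all tori of $M$ act trivially on $\mathfrak m^\perp$, and so does $M$, which is generated by its maximal tori. For $x,y\in\mathfrak m^\perp$ and $z\in\mathfrak m$, $\langle[x,y],z\rangle=\langle x,[y,z]\rangle=0$, so $[x,y]\in\mathfrak m^\perp$. Hence $\mathfrak m^\perp$ is an ideal of the reductive algebra $\mathfrak l$. If it were not abelian, its derived algebra would be semisimple and nonzero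 and would contain nonzero nilpotents, against (1). So $\mathfrak m^\perp$ is abelian and commutes with $\mathfrak m$, and $[\mathfrak l,\mathfrak l]=[\mathfrak m,\mathfrak m]\subset\mathfrak m$. As $[L,L]$ is connected, $[L,L]\subset M\subset H$. $\square$

## 7. Tempered implies $P_X=B$: a fixed Levi gives slow decay

Suppose $P=P_X\ne B$ and $\pi=L^2(X)\prec\lambda_G$. Pick $x_0\in\mathring X(k)$ and $L$ as in Lemma 3.

**Step 1: a split torus fixing $x_0$.** Since $P\ne B$, $L$ is not a torus, and $[L,L]$ is a nontrivial semisimple group with a Borel subgroup $B\cap[L,L]$ over $k$. So it is isotropic: there is a nontrivial cocharacter $\lambda:\mathbb G_m\to[L,L]\subset H$ over $k$. Let $S$ be its image.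

**Step 2: coordinates on $\mathring X(k)$.** Since $\mathring X=Px_0$, $P=UL$ and $P\cap H=L\cap H$, the map $(u,l)\mapsto ulx_0$ gives $\mathring X\cong U\times Y$ over $k$, with $Y=L/(L\cap H)$. For $s\in[L,L]$,
$$s\,ulx_0=(sus^{-1})\,l\,(l^{-1}sl)x_0=(sus^{-1})\,lx_0,$$
because $[L,L]$ is normal in $L$ and contained in $H$. So $s\cdot(u,y)=(sus^{-1},y)$: there is no motion in $Y$.

The character $\chi$ is trivial on $U(k)$: a $k$-cocharacter of $L$ defining $P$ contracts $U$ to $1$ by conjugation, and $\chi$ is continuous and conjugation invariant. So $\mu$ on $\mathring X(k)=U(k)\times Y(k)$ is $U(k)$-invariant. For each $0\le\psi\in C_c(Y(k))$, $\varphi\mapsto\int\varphi\otimes\psi\,d\mu$ is then a multiple of Haar measure; so $\mu|_{\mathring X(k)}=du\otimes\nu$ with $\nu$ a Radon measure of full support on $Y(k)$.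

**Step 3: lower bound for one coefficient.** Let $e_i$ be a basis of $\mathfrak u$ of $\lambda$-weight vectors, with weights $c_i$, and $a=\lambda(t)$, $|t|>1$. By Step 2 the action of $a$ scales $\mu|_{\mathring X(k)}$ by $|t|^{\sum c_i}$, so $\chi(a)=|t|^{\sum c_i}$. Also $\sum_ic_i=0$, as $\det\mathrm{Ad}|_{\mathfrak u}$ is a character of $L$, trivial on $[L,L]$. So $\chi(a)=1$. Let
$$V_1=\exp\Big\{\sum y_ie_i:|y_i|\le\varepsilon\Big\}\times Y_1$$
with $Y_1$ a compact neighborhood of the base point. In these coordinates $du$ is Lebesgue measure and $a$ multiplies $y_i$ by $t^{c_i}$. Hence, with $c>0$,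
$$\langle\pi(a)1_{V_1},1_{V_1}\rangle=\mu(aV_1\cap V_1)\ge c\prod_i\min(1,|t|^{c_i})=c\,|t|^{-\frac12\sum_i|c_i|},$$
the last equality because the negative weights sum to $-\frac12\sum|c_i|$ when $\sum c_i=0$.

**Step 4: make the vector $K$-fixed.** Let $V\subset X^\bullet(k)$ be a compact neighborhood of $V_1$, and $K_1\subset K$ a neighborhood of $1$ with $K_1^{\pm1}V_1\subset V$. Put $F=\int_K\pi(k)1_V\,dk$, a $K$-fixed vector. Since $\chi|_K=1$, $\pi(k)1_V=1_{kV}\ge1_{V_1}$ for $k\in K_1$, so $F\ge\mathrm{vol}(K_1)1_{V_1}$. As $\pi(a)$ preserves nonnegativity, $\langle\pi(a)F,F\rangle\ge\mathrm{vol}(K_1)^2\langle\pi(a)1_{V_1},1_{V_1}\rangle$. By Lemma 1 there is $c'>0$ with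
$$c'\,|t|^{-\frac12\sum_{\mathfrak u}|c|}\le\Xi(a).\tag{2}$$
Here and below $\sum_{\mathfrak u},\sum_{\mathfrak l},\sum_{\mathfrak g}$ are sums over the $\lambda$-weights $c$ with multiplicity.

**Step 5: upper bound for $\Xi$, and the contradiction.** Maximal split tori are $G(k)$-conjugate, and the relative Weyl group is represented in $G(k)$. So $\lambda=g'\lambda^+g'^{-1}$ with $g'\in G(k)$ and $\lambda^+$ a $B$-dominant cocharacter of $A$. Since $|t|>1$, $\lambda^+(t)\in T^+$, and
$$\Xi(a)\le C\,\Xi(\lambda^+(t))\le C'(1+\log|t|)^D\delta(\lambda^+(t))^{-1/2},\qquad\delta(\lambda^+(t))=|t|^{\frac12\sum_{\mathfrak g}|c|},$$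
as the weights of $\lambda^+$ on $\mathfrak n$ are $\ge0$ and those on the opposite nilradical are their negatives. Now $\mathfrak g$ is the sum of $\mathfrak l$, $\mathfrak u$ and the nilradical opposite to $\mathfrak u$ with respect to $L$, which is $S$-dual to $\mathfrak u$; so $\sum_{\mathfrak g}|c|=2\sum_{\mathfrak u}|c|+\sum_{\mathfrak l}|c|$. With (2),
$$c'|t|^{-\frac12\sum_{\mathfrak u}|c|}\le C'(1+\log|t|)^D\,|t|^{-\frac12\sum_{\mathfrak u}|c|-\frac14\sum_{\mathfrak l}|c|}.$$
But $\sum_{\mathfrak l}|c|>0$: otherwise the nontrivial torus $S$ would be central in the semisimple group $[L,L]$. Letting $|t|\to\infty$ gives a contradiction. Hence $P_X=B$ if $X$ is tempered. $\square$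

## 8. A function on $G$ whose $(-s)$-th power is locally integrable for $s<\frac12$

Now assume $P_X=B$. Lemma 3 gives a maximal $k$-torus $T$ of $B$ with $B\cap H\subset T$. The function that will give $w$ measures how far $\mathrm{Ad}(g)\mathfrak h$ is from being transverse to a subspace slightly smaller than $\mathfrak b$. Put
$$\mathfrak t_0=\mathfrak b\cap\mathfrak h\subset\mathfrak t,\qquad\mathfrak t=\mathfrak t_0\oplus\mathfrak t_1\ (\text{over }k),\qquad\mathfrak q=\mathfrak t_1+\mathfrak n.$$
Then $\mathfrak h\cap\mathfrak q=\mathfrak t_0\cap\mathfrak q=0$. Since $BH$ is open, $\mathfrak b+\mathfrak h=\mathfrak g$, so $d:=\dim\mathfrak h=\dim\mathfrak n+\dim\mathfrak t_0=\dim\mathfrak g/\mathfrak q$. Fix $0\ne\omega_{\mathfrak h}\in\wedge^d\mathfrak h$ and let $F(g)$ be the image of $\mathrm{Ad}(g)\omega_{\mathfrak h}$ in $\wedge^d(\mathfrak g/\mathfrak q)\cong k$. Then $F\in k[G]$ and $F(1)\ne0$.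

*Example A, $n=2$.* $x_0=e_2$, $\mathfrak h=\langle E_{11},E_{21}\rangle$, $\mathfrak t_0=\langle E_{11}\rangle$, and we take $\mathfrak q=\langle E_{22},E_{12}\rangle$; so we need the first columns of $gE_{11}g^{-1}$ and $gE_{21}g^{-1}$. For $g=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ they are $\frac{d}{\det g}(a,c)^{\mathsf T}$ and $\frac{d}{\det g}(b,d)^{\mathsf T}$, so $F(g)=d^2/\det g$. Then $\chi(g)|F(g)|=|d|^2=|x_2|^2$ for $x=ge_2$. This is the $w$ of Section 5.

*Example B.* $\mathfrak h=\langle E_{12}+E_{21}\rangle$, $\mathfrak t_0=0$, $\mathfrak q=\mathfrak b$, and $F(g)$ is the lower left entry of $g(E_{12}+E_{21})g^{-1}$, that is, $F(g)=d^2-c^2$.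

How could one prove that $|F|^{-s}$ is locally integrable? Computing the order $a_j$ of vanishing along each component of the boundary handles general points of these components: the condition there is $sa_j<1$. It says nothing reliable at the singular points. For instance $xy(x-y)$ has order $1$ along each of its three lines, but in the blow-up chart $(x,y)=(u,uv)$ it becomes $u^3v(1-v)$ with Jacobian $u$, so integrability of $|xy(x-y)|^{-s}$ near $0$ requires $1-3s>-1$, i.e. $s<\frac23$. In general we have no hold on the singularities of $\{F=0\}$.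

The way past this is to deform. In Example B, with $\lambda(z)=\mathrm{diag}(z,z^{-1})$,
$$F(g\lambda(z))=z^{-2}(d^2-z^4c^2).$$
Right translation by $\lambda(z)$ does not change integrability, and as $z\to0$ the function tends, up to the scalar, to $F_0=d^2$, the same for any $\mathfrak h$ with the same $\mathfrak t_0$ up to a constant. The exponent of local integrability can only drop in the limit (semicontinuity), and for $F_0$ it can be computed. Semicontinuity is a theorem about plurisubharmonic functions, so this is done over $\mathbb C$, and the result is transferred to $k$ afterwards.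

For a plurisubharmonic (psh) function $\varphi$ on a complex manifold and a compact set $\mathcal K$ put
$$c_{\mathcal K}(\varphi)=\sup\{c\ge0:e^{-2c\varphi}\text{ is integrable near }\mathcal K\}.$$
Example: for $\varphi=a\log|z|_\infty$ on $\mathbb C$ with $a>0$, and $\mathcal K=\{0\}$, $e^{-2c\varphi}=|z|_\infty^{-2ca}$ and $c_{\mathcal K}(\varphi)=1/a$. We use the following theorem of Demailly–Kollár (Ann. Sci. ÉNS 34 (2001), Main Theorem 0.2): if $\varphi_j\to\varphi$ in $L^1_{loc}$ are psh, $\mathcal K$ is compact and $s<c_{\mathcal K}(\varphi)$, then $e^{-2s\varphi_j}\to e^{-2s\varphi}$ in $L^1$ on a neighborhood of $\mathcal K$.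

**Proposition 4 (complex).** Let $G$ be a connected complex reductive group, $B=TN$ a Borel subgroup, $N^-$ the unipotent radical of the Borel subgroup opposite with respect to $T$, $\mathfrak t=\mathfrak t_0\oplus\mathfrak t_1$, $\mathfrak q=\mathfrak t_1+\mathfrak n$, $d=\dim\mathfrak g/\mathfrak q$. Let $\mathfrak h\subset\mathfrak g$ be a $d$-dimensional subspace with $\mathfrak t_0\subset\mathfrak h$ and $\mathfrak h\cap\mathfrak q=0$. Fix $0\ne\omega_{\mathfrak h}\in\wedge^d\mathfrak h$ and let $F(g)\in\wedge^d(\mathfrak g/\mathfrak q)\cong\mathbb C$ be the image of $\mathrm{Ad}(g)\omega_{\mathfrak h}$. Then $|F|_\infty^{-2s}$ is locally integrable on $G$ for every $0<s<\frac12$.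

*Proof.*

**Step 1: left equivariance.** $B$ acts trivially on $\mathfrak b/\mathfrak n$, so $\mathfrak q$ is $\mathrm{Ad}(B)$-stable and $\det\mathrm{Ad}(b)|_{\mathfrak q}=\det\mathrm{Ad}(b)|_{\mathfrak n}$. Since $\det\mathrm{Ad}|_{\mathfrak g}=1$,
$$F(bg)=\det(\mathrm{Ad}(b)|_{\mathfrak n})^{-1}F(g)\qquad(b\in B).\tag{3}$$
The same holds with any $d$-vector in place of $\omega_{\mathfrak h}$.

**Step 2: degeneration.** Put $\mathfrak c=\mathfrak t_0\oplus\mathfrak n^-$, so $\mathfrak g=\mathfrak c\oplus\mathfrak q=\mathfrak h\oplus\mathfrak q$. Then $\mathfrak h=\{x+\theta(x):x\in\mathfrak c\}$ with $\theta:\mathfrak c\to\mathfrak q$ linear, and $\theta|_{\mathfrak t_0}=0$ because $\mathfrak t_0\subset\mathfrak h$. Let $\lambda$ be a cocharacter of $T$ with $\langle\alpha,\lambda\rangle>0$ for all roots $\alpha$ in $\mathfrak n$. For $x\in\mathfrak g_{-\alpha}$,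
$$z^{\langle\alpha,\lambda\rangle}\mathrm{Ad}(\lambda(z))(x+\theta(x))=x+\theta_z(x),\qquad\theta_z(x)=z^{\langle\alpha,\lambda\rangle}\mathrm{Ad}(\lambda(z))\theta(x).$$
Since $\theta(x)\in\mathfrak t_1+\mathfrak n$ has only weights $\ge0$ under $\lambda$, $\theta_z(x)\to0$ as $z\to0$. Put $\theta_z=0$ on $\mathfrak t_0$. For a basis $x_i$ of $\mathfrak c$ of $T$-weight vectors let $\omega_z=\bigwedge(x_i+\theta_z(x_i))$ and $\omega_0=\bigwedge x_i$. Normalizing $\omega_{\mathfrak h}=\bigwedge(x_i+\theta(x_i))$, we get $\mathrm{Ad}(\lambda(z))\omega_{\mathfrak h}=z^{-M}\omega_z$ with $M=\sum_{\alpha\text{ in }\mathfrak n}\langle\alpha,\lambda\rangle$. Let $F_z,F_0$ be the functions attached to $\omega_z,\omega_0$ as $F$ is to $\omega_{\mathfrak h}$. Then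
$$F(g\lambda(z))=z^{-M}F_z(g)\quad(z\ne0),\qquad F_z\to F_0\text{ uniformly on compacta as }z\to0.\tag{4}$$

**Step 3: the limit function on the big cell.** $\mathfrak c$ is $N^-$-stable, and the unipotent group $N^-$ acts trivially on the line $\wedge^d\mathfrak c$. With (3),
$$F_0(b\bar n)=\det(\mathrm{Ad}(b)|_{\mathfrak n})^{-1}F_0(1)\qquad(b\in B,\ \bar n\in N^-),\qquad F_0(1)\ne0.$$

**Step 4: the limit function has exponent at least $\frac12$.** Let $\mathcal K$ be a maximal compact subgroup adapted to $T$, and $\mathfrak a_{\mathbb R}=X_*(T)\otimes\mathbb R\subset\mathfrak t$. Write $g=\kappa(g)e^{H(g)}n(g)$ for the Iwasawa decomposition $G=\mathcal Ke^{\mathfrak a_{\mathbb R}}N$. Let $\varrho$ be the half-sum of positive real roots with multiplicity; all multiplicities are $2$, so $\varrho$ is the sum of the roots of $T$ in $\mathfrak n$, and $|\det\mathrm{Ad}(e^H)|_{\mathfrak n}|_\infty=e^{\varrho(H)}$. For $\bar n\in N^-$, $\kappa(\bar n)^{-1}=e^{H(\bar n)}n(\bar n)\bar n^{-1}$, so Step 3 gives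
$$|F_0(\kappa(\bar n)^{-1})|_\infty=e^{-\varrho(H(\bar n))}|F_0(1)|_\infty.$$
The function $\phi(k)=|F_0(k^{-1})|_\infty^{-2s}$ on $\mathcal K$ is right invariant under $\mathcal K\cap T$, because $|\det\mathrm{Ad}(m)|_{\mathfrak n}|_\infty=1$ for $m\in\mathcal K\cap T$. So Harish-Chandra's formula $\int_{\mathcal K}\phi(k)\,dk=c\int_{N^-}\phi(\kappa(\bar n))e^{-2\varrho(H(\bar n))}d\bar n$ applies and gives
$$\int_{\mathcal K}|F_0(k)|_\infty^{-2s}dk=\int_{\mathcal K}|F_0(k^{-1})|_\infty^{-2s}dk=c'\int_{N^-}e^{-(2-2s)\varrho(H(\bar n))}d\bar n.$$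
This is $c'\int_{N^-}e^{-(\Lambda+\varrho)(H(\bar n))}d\bar n$ with $\Lambda=(1-2s)\varrho$, which is strictly dominant for $s<\frac12$. The integral converges by Gindikin–Karpelevič (Helgason, *Groups and Geometric Analysis*, Ch. IV, §6). For $SL_2(\mathbb C)$ one sees it directly: $\bar n=\begin{pmatrix}1&0\\x&1\end{pmatrix}$ has $e^{\varrho(H(\bar n))}=1+|x|_\infty^2$ (the squared length of its first column), and $\int_{\mathbb C}(1+|x|_\infty^2)^{-(2-2s)}dx$ converges exactly when $2(2-2s)>2$, i.e. $s<\frac12$.

As $dg=d_lb\,dk$ on $G=B\mathcal K$ and $F_0$ is left $B$-equivariant, for compact $\Omega\subset G$ we get $\int_\Omega|F_0|_\infty^{-2s}\le\int_{B\cap\Omega\mathcal K}|\det\mathrm{Ad}(b)|_{\mathfrak n}|_\infty^{2s}\,d_lb\cdot\int_{\mathcal K}|F_0|_\infty^{-2s}dk<\infty$. So $|F_0|_\infty^{-2s}\in L^1_{loc}(G)$ for all $0<s<\frac12$, i.e. $c_{\mathcal K}(\log|F_0|_\infty)\ge\frac12$.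

**Step 5: from the limit back to $F$.** Let $z_j\to0$, $z_j\ne0$. The psh functions $\log|F_{z_j}|_\infty$ are locally uniformly bounded above and converge pointwise, locally uniformly, to $\log|F_0|_\infty$ off the proper analytic set $F_0=0$. By Hörmander's compactness theorem, every subsequence has a subsequence converging in $L^1_{loc}$ (it cannot tend to $-\infty$, since it converges to a finite value at $1$), necessarily to $\log|F_0|_\infty$. So $\log|F_{z_j}|_\infty\to\log|F_0|_\infty$ in $L^1_{loc}(G)$.

Given $s<\frac12\le c_{\mathcal K}(\log|F_0|_\infty)$, the theorem of Demailly–Kollár yields $z\ne0$ with $|F_z|_\infty^{-2s}$ integrable near $\mathcal K$. By (4), $|F|_\infty^{-2s}$ is locally integrable at every point of $\mathcal K\lambda(z)$. By left $B$-equivariance (3), it is locally integrable at every point of $B\mathcal K\lambda(z)=G\lambda(z)=G$. $\square$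

The passage to $k$ uses that local integrability is governed by integers read off a resolution, and these do not see the field.

**Lemma 5 (transfer).** Let $G$ be a connected reductive $k$-group, $0\ne F\in k[G]$, and $\iota:k\hookrightarrow\mathbb C$ a field embedding (one exists). If $|F^\iota|_\infty^{-2s}$, $s>0$, is locally integrable on $G^\iota(\mathbb C)$, then $|F|^{-s}$ is locally integrable on $G(k)$.

*Proof.* Let $\varpi:Y\to G$ be a log resolution over $k$ of the divisor of $F$ (Hironaka): projective, birational, $Y$ smooth, $\mathrm{div}(F\circ\varpi)=\sum a_jE_j$, $K_{Y/G}=\sum\kappa_jE_j$, with $\sum E_j$ a simple normal crossings divisor whose components $E_j$ are irreducible and smooth over $k$. (In the blow-up of $xy(x-y)$ above, the exceptional curve has $a=3$, $\kappa=1$.) Let $\mathrm{Jac}$ be the Jacobian of $\varpi$ relative to an invariant volume form on $G$ and local coordinates on $Y$.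

**Step 1: integrability over $\mathbb C$ gives inequalities.** After base change by $\iota$, near a general point of a component of $E_j^\iota$ with local equation $y_1$, $|F^\iota\circ\varpi|_\infty\asymp|y_1|_\infty^{a_j}$, and the squared Jacobian is $\asymp|y_1|_\infty^{2\kappa_j}$. By change of variables, local integrability of $|F^\iota|_\infty^{-2s}$ makes $\int|y_1|_\infty^{2\kappa_j-2sa_j}$ finite near $y_1=0$ in $\mathbb C$, i.e. $\kappa_j-sa_j>-1$. This holds for all $j$.

**Step 2: the inequalities give integrability over $k$.** Let $y\in Y(k)$. The local equations $y_j$ at $y$ of the $E_j$ through $y$ are part of a regular system of parameters at the rational point $y$, hence part of a $k$-analytic coordinate system. In it $|F\circ\varpi|\asymp\prod|y_j|^{a_j}$ and $|\mathrm{Jac}|\asymp\prod|y_j|^{\kappa_j}$, so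
$$|F\circ\varpi|^{-s}|\mathrm{Jac}|\asymp\prod|y_j|^{\kappa_j-sa_j}$$
is integrable near $y$. The map $Y(k)\to G(k)$ is proper because $\varpi$ is projective. It is bijective over $V(k)$ for a dense open $V\subset G$ over which $\varpi$ is an isomorphism, and the complements of $V(k)$ and of its preimage are null sets. By change of variables, $|F|^{-s}\in L^1_{loc}(G(k))$. $\square$

## 9. $P_X=B$ implies tempered: sublevel sets of the weight $w$

Assume $P_X=B$. Since the $G(k)$-orbits $O$ in $X^\bullet(k)$ are open, $L^2(X)=\bigoplus_OL^2(O,\mu|_O)$, and it suffices to prove $L^2(O)\prec\lambda_G$ for each $O$. Choose $x_0\in O\cap\mathring X$, put $H=G_{x_0}$, and take $T$, $\mathfrak t_0,\mathfrak t_1,\mathfrak q,d$ and $F$ as at the beginning of Section 8. This $T$, its maximal split subtorus $A$, and a $K$ good relative to $A$ are the ones used in Section 3.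

**Step 1: properties of $F$.** As in (3), and because $H$ preserves $\mathfrak h$, for $b\in B(k)$ and $h\in H(k)$
$$|F(bg)|=\delta(b)^{-1}|F(g)|,\qquad|F(gh)|=\mathcal D(h)|F(g)|,\quad\mathcal D(h):=|\det\mathrm{Ad}(h)|_{\mathfrak h}|.$$
All the data are defined over $k$ except a splitting of $T$, so after base change by an embedding $\iota:k\hookrightarrow\mathbb C$ the hypotheses of Proposition 4 hold for $F^\iota$. By Lemma 5,
$$|F|^{-s}\in L^1_{loc}(G(k))\qquad(0<s<\tfrac12).\tag{5}$$

**Step 2: disintegrate $\chi\,dg$ over $O$.** This compares $\mu$ with Haar measure on $G(k)$. With $d_lh$ a left Haar measure on $H(k)$, put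
$$J(\phi)=\int_O\Big(\int_{H(k)}\phi(gh)\,d_lh\Big)d\mu(gx_0).$$
From $d\mu(gx)=\chi(g)d\mu(x)$ we get $J(\phi(g_1^{-1}\,\cdot))=\chi(g_1)J(\phi)$. So $\chi^{-1}J$ is a left-invariant Radon measure, and
$$J(\phi)=c\int_{G(k)}\phi\,\chi\,dg,\qquad c>0,\tag{6}$$
first for $\phi\in C_c(G(k))$, and then for all nonnegative Borel $\phi$, since both sides are Radon measures on $G(k)$.

**Step 3: the weight $w$ is well defined.** Let $h_1\in H(k)$. Conjugation by $h_1$ scales $d_lh$ by $\mathcal D(h_1)$, so $d_l(hh_1^{-1})=\mathcal D(h_1)d_lh$ and $J(\phi(\cdot\,h_1))=\mathcal D(h_1)J(\phi)$. By (6) and unimodularity of $G(k)$, it also equals $\chi(h_1)^{-1}J(\phi)$. Hence $\mathcal D=\chi^{-1}$ on $H(k)$, and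
$$w(gx_0):=\chi(g)|F(g)|$$
is a well-defined continuous function on $O$, with
$$w(tx)=\chi(t)\delta(t)^{-1}w(x)\qquad(t\in T(k)).\tag{7}$$
(Its zero set is exactly $O\smallsetminus\mathring X$. On $BH$, $F\ne0$ by equivariance over $\bar k$; if $BgH$ is not open, then $\mathrm{Ad}(g)\mathfrak h+\mathfrak q\subset\mathrm{Ad}(g)\mathfrak h+\mathfrak b\ne\mathfrak g$, so $F(g)=0$.)

**Step 4: $w^{-s}$ is locally integrable on $O$.** Let $\Omega\subset O$ be compact. Choose a compact $C\subset G(k)$ with $Cx_0\supset\Omega$, a compact neighborhood $W$ of $1$ in $H(k)$, and $0\le\phi_0\in C_c(G(k))$ with $\phi_0\ge1/\mathrm{vol}(W)$ on $CW$. If $gx_0\in\Omega$, then $g\in cH(k)$ for some $c\in C$, and $\int_{H(k)}\phi_0(gh)\,d_lh=\int_{H(k)}\phi_0(ch)\,d_lh\ge1$. Apply (6) to $\phi=\phi_0\,\chi^{-s}|F|^{-s}$, which at $gh$ equals $\phi_0(gh)\,w(gx_0)^{-s}$: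
$$\int_\Omega w^{-s}\,d\mu\le c\int_{G(k)}\phi_0\,\chi^{1-s}|F|^{-s}\,dg<\infty\qquad(0<s<\tfrac12),\tag{8}$$
by (5).

**Step 5: bound the coefficients.** Let $f\in C_c(O)$ and $\Omega=K\,\mathrm{supp}f$, a compact $K$-stable set. Then $|\langle\pi(g)f,f\rangle|\le\|f\|_\infty^2\Phi(g)$ with $\Phi(g)=\langle\pi(g)1_\Omega,1_\Omega\rangle$. Since $K\Omega=\Omega$ and $\chi|_K=1$, $\Phi$ is $K$-bi-invariant, so only $\Phi(t)$ matters. For $t\in T^+\cap G^1$ we have $\chi(t)=1$ and $\Phi(t)=\mu(t\Omega\cap\Omega)$. Let $C_1>0$ be an upper bound for $w$ on $\Omega$. If $x\in t\Omega\cap\Omega$, then by (7) $\delta(t)w(x)=w(t^{-1}x)\le C_1$. Therefore, for $0<s<\frac12$,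
$$\Phi(t)\le\mu\{x\in\Omega:w(x)\le C_1\delta(t)^{-1}\}\le C_1^s\,\delta(t)^{-s}\int_\Omega w^{-s}\,d\mu=C_s\,\delta(t)^{-s},$$
with $C_s<\infty$ by (8).

Since $C_c(O)$ is dense in $L^2(O)$, Lemma 2 gives $L^2(O)\prec\lambda_G$. Hence $L^2(X)=\bigoplus_OL^2(O)\prec\lambda_G$, i.e. $X$ is tempered. Together with Section 7 this proves the Theorem. $\blacksquare$
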